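\title{Halving similarities in type I von Neumann algebras}

\begin{abstract}
Let $\mathcal M$ be a von Neumann algebra of type $\mathrm I_n$ with $n$ finite. We prove that $S\oplus S$ is similar to $T\oplus T$ in $\mathbb M_2(\mathcal M)$ if and only if $S$ is similar to $T$ in $\mathcal M$. The result comes from a cancellation theorem for families of complex matrices in which the norms of the new similarity and of its inverse are bounded in terms of the sizes of the matrices and the norms of the given similarity and its inverse. This bound is obtained by applying the Krull--Schmidt theorem to a limit of commutants. We also show that, among type I algebras, the implication holds exactly for those of bounded degree. The counterexamples are built from nets on the $2$-sphere, and the obstruction is the Borsuk--Ulam theorem.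
\end{abstract}

\section{The question and the results}\label{sec:intro}

Two elements $S,T$ of a von Neumann algebra $\mathcal N$ are \emph{similar in $\mathcal N$}, written $S\sim T$, if $YSY^{-1}=T$ for some invertible $Y\in\mathcal N$. For a von Neumann algebra $\mathcal M$ let $\mathbb M_2(\mathcal M)$ be the algebra of $2\times2$ matrices over $\mathcal M$, and put $T\oplus T=\begin{pmatrix}T&0\\0&T\end{pmatrix}$. If $YSY^{-1}=T$, then $Y\oplus Y$ is a similarity between $S\oplus S$ and $T\oplus T$. A similarity between the doubles, however, may mix the two copies, and it is not apparent how to extract from it a similarity between $S$ and $T$. The following question is posed in \cite{JMSZ}.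

\medskip
\noindent\textbf{Question.} \emph{Let $n$ be a positive integer, let $\mathcal M$ be a von Neumann algebra of type $\mathrm I_n$ and let $S,T\in\mathcal M$. If $S\oplus S\sim T\oplus T$ in $\mathbb M_2(\mathcal M)$, is $S\sim T$ in $\mathcal M$?}
\medskip

An algebra of type $\mathrm I_n$ is an algebra $\mathbb M_n(\mathcal A)$ of $n\times n$ matrices over an abelian von Neumann algebra $\mathcal A$, and its elements are bounded measurable fields of complex $n\times n$ matrices (Section~\ref{sec:background}). The answer is known to be positive when $1\le n\le3$, and also, for any $n$, when $S$ has property $(J)$, which means that the relative commutant $\{S\}'\cap\mathcal M$ contains a bounded maximal abelian family of idempotents. Our proof does not use these two results.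

The simplest cases suggest a positive answer. If $n=1$, then $S\oplus S$ is central in $\mathbb M_2(\mathcal M)$, so it is similar only to itself, and $S=T$. If $\mathcal M=\mathbb M_n(\mathbb C)$, then each Jordan block occurs in $S\oplus S$ twice as often as in $S$, so the Jordan form of $S\oplus S$ determines that of $S$.

The difficulty appears when $\mathcal M$ is the algebra of bounded sequences in $\mathbb M_n(\mathbb C)$, which is of type $\mathrm I_n$ with center $\ell^\infty$. Let $S=(A_k)$ and $T=(B_k)$ have similar doubles. Jordan form gives invertible matrices $Y_k$ with $Y_kA_kY_k^{-1}=B_k$, but $(Y_k)$ is an invertible element of $\mathcal M$ only if $\|Y_k\|$ and $\|Y_k^{-1}\|$ stay bounded, and this is a real restriction.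

\begin{example}\label{ex:pointwise}
Let $A_k=\begin{pmatrix}0&1\\0&0\end{pmatrix}$ and $B_k=k^{-1}A_k$. Then $Y_k=\operatorname{diag}(1,k)$ satisfies $Y_kA_kY_k^{-1}=B_k$. For any such $Y_k$ we have $1=\|A_k\|\le\|Y_k^{-1}\|\,\|B_k\|\,\|Y_k\|$, that is, $\|Y_k\|\,\|Y_k^{-1}\|\ge k$. So $(A_k)\not\sim(B_k)$ in $\mathcal M$. The same inequality shows that the doubles are not similar either.
\end{example}

The question is therefore quantitative: does a bound on a similarity between $A\oplus A$ and $B\oplus B$ give a bound on some similarity between $A$ and $B$, uniformly over all pairs of $n\times n$ matrices? Jordan form gives no such control. The bound exists nevertheless.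

\begin{theorem}\label{thm:main}
Let $n\ge1$, let $\mathcal M$ be a von Neumann algebra of type $\mathrm I_n$ and let $S,T\in\mathcal M$. Then $S\oplus S$ is similar to $T\oplus T$ in $\mathbb M_2(\mathcal M)$ if and only if $S$ is similar to $T$ in $\mathcal M$.
\end{theorem}

The method handles any number of copies, an additional common summand, and countably many operators at once. Write $T^{(m)}$ for the direct sum of $m$ copies of $T$; a summand $R^{(0)}$ is omitted.

\begin{theorem}\label{thm:families}
Let $\mathcal A$ be an abelian von Neumann algebra, let $n,p,m\ge1$ and $a\ge0$. Let $(R_i)_{i\in\mathbb N}\subset\mathbb M_p(\mathcal A)$ and $(S_i)_{i\in\mathbb N},(T_i)_{i\in\mathbb N}\subset\mathbb M_n(\mathcal A)$. If some invertible $X\in\mathbb M_{ap+mn}(\mathcal A)$ satisfies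
\[
X\bigl(R_i^{(a)}\oplus S_i^{(m)}\bigr)X^{-1}=R_i^{(a)}\oplus T_i^{(m)}\qquad\text{for all }i,
\]
then some invertible $Y\in\mathbb M_n(\mathcal A)$ satisfies $YS_iY^{-1}=T_i$ for all $i$, and $\|Y\|,\|Y^{-1}\|\le\kappa$, where $\kappa$ depends only on $n,p,a,m$ and $\max(\|X\|,\|X^{-1}\|)$. In particular, $\kappa$ does not depend on the operators $R_i,S_i,T_i$ or on their norms.
\end{theorem}

The constant $\kappa$ comes from a compactness argument in a space whose dimension depends on $n$. This dependence cannot be removed, and it decides for which type I algebras similarities can be halved.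

\begin{theorem}\label{thm:typeI}
Let $\mathcal M$ be a type $\mathrm I$ von Neumann algebra. The following are equivalent.
\begin{enumerate}
\item[(1)] For all $S,T\in\mathcal M$, if $S\oplus S\sim T\oplus T$ in $\mathbb M_2(\mathcal M)$, then $S\sim T$ in $\mathcal M$.
\item[(2)] $\mathcal M$ has bounded degree, that is, $\mathcal M$ is a finite direct sum of algebras of type $\mathrm I_n$ with $n<\infty$.
\end{enumerate}
\end{theorem}

Thus the implication fails for every algebra of type $\mathrm I_\infty$, such as $B(\ell^2)$, and for $\prod_k\mathbb M_{n_k}(\mathbb C)$ with $n_k$ unbounded.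

Section~\ref{sec:model} carries out the compactness argument by hand for a family of $2\times2$ matrices. Section~\ref{sec:uniform} proves the uniform bound for complex matrices, and Section~\ref{sec:fields} passes to fields of matrices by a measurable selection. Section~\ref{sec:unbounded} proves Theorem~\ref{thm:typeI}.

\section{Type I algebras as algebras of matrix fields}\label{sec:background}

Norms of matrices are operator norms. A matrix $W$ \emph{intertwines} $A$ with $B$ if $WA=BW$. An element of $\mathcal M\otimes\mathbb M_m(\mathbb C)$ can be viewed as an $m\times m$ matrix over $\mathcal M$, and then $T\otimes I_m=T^{(m)}$. When $\mathcal M=\mathbb M_n(\mathbb C)$ it can also be viewed as an $n\times n$ matrix of $m\times m$ blocks, and then $T\otimes I_m$ has blocks $T_{uv}I_m$. The two pictures differ by a permutation of the basis, which preserves norms, and we use whichever is convenient.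

A projection $P$ in a von Neumann algebra $\mathcal M$ is \emph{abelian} if $P\mathcal MP$ is abelian, and projections $P,P'$ are \emph{equivalent} if $P=V^*V$ and $P'=VV^*$ for some $V\in\mathcal M$. The algebra $\mathcal M$ is of \emph{type $\mathrm I$} if every nonzero central projection majorizes a nonzero abelian projection, and of \emph{type $\mathrm I_\nu$}, for a cardinal $\nu\ge1$, if $1$ is the sum of $\nu$ orthogonal, mutually equivalent abelian projections. The \emph{direct sum} $\prod_j\mathcal M_j$ consists of the bounded families $(W_j)$, with the supremum norm. We use the following standard facts.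

\begin{enumerate}
\item[(F1)] An algebra of type $\mathrm I_\nu$ is isomorphic to $B(H)\mathbin{\bar\otimes}\mathcal A$, where $\dim H=\nu$ and $\mathcal A$ is its center; for $\nu=n$ finite this is $\mathbb M_n(\mathcal A)$. Every type I algebra is a direct sum of algebras of type $\mathrm I_\nu$ over distinct cardinals $\nu$.
\item[(F2)] Every abelian von Neumann algebra is a direct sum of algebras $L^\infty(\Omega,\mu)$ with $\mu$ a probability measure. The algebra $\mathbb M_r(L^\infty(\Omega,\mu))$ consists of the classes of essentially bounded measurable maps $W:\Omega\to\mathbb M_r(\mathbb C)$, with pointwise operations and norm $\operatorname{ess\,sup}_\omega\|W(\omega)\|$.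
\item[(F3)] An element $(Y_j)$ of $\prod_j\mathcal M_j$ is invertible if and only if each $Y_j$ is invertible and $\sup_j\|Y_j^{-1}\|<\infty$, and $\mathbb M_r(\prod_j\mathcal M_j)=\prod_j\mathbb M_r(\mathcal M_j)$. If $(P_k)$ are orthogonal projections in $\mathcal M$ with sum $1$, then $(W_k)\mapsto\sum_kW_k$ (strong sum) is an isometric unital $*$-homomorphism $\prod_kP_k\mathcal MP_k\to\mathcal M$.
\end{enumerate}

\section{A $2\times2$ model}\label{sec:model}

For $c,c',\delta\in\mathbb C$ with $\delta\ne0$ let
\[
A=\begin{pmatrix}0&c\\0&\delta\end{pmatrix},\qquad B=\begin{pmatrix}0&c'\\0&\delta\end{pmatrix}.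
\]
Both matrices have the distinct eigenvalues $0$ and $\delta$, so they are similar; the issue is the size of the similarity. Let $W=\begin{pmatrix}G&L\\ W'&H\end{pmatrix}$ have $m\times m$ blocks. Then
\[
W(A\otimes I_m)=\begin{pmatrix}0&cG+\delta L\\0&cW'+\delta H\end{pmatrix},\qquad
(B\otimes I_m)W=\begin{pmatrix}c'W'&c'H\\ \delta W'&\delta H\end{pmatrix},
\]
so $W$ intertwines $A\otimes I_m$ with $B\otimes I_m$ if and only if
\begin{equation}\label{eq:model}
W'=0\qquad\text{and}\qquad cG+\delta L=c'H .
\end{equation}
For $m=1$ the intertwiners form the plane $\Pi(c,c',\delta)$ of matrices $\begin{pmatrix}g&b\\0&h\end{pmatrix}$ with $cg+\delta b=c'h$.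

Fix $K\ge1$. We show that there is a $\kappa$ such that, whenever the doubles are intertwined by an invertible $X$ with $\|X\|,\|X^{-1}\|\le K$, the plane $\Pi(c,c',\delta)$ contains an invertible $Y$ with $\|Y\|,\|Y^{-1}\|\le\kappa$. Suppose not. Then for each $k$ there are $(c_k,c_k',\delta_k)$, matrices $A_k,B_k$ and an intertwiner $X_k$ of their doubles for which the bound $\kappa=k$ fails.

The first idea is to let $A_k\to A$ and $B_k\to B$ along a subsequence, find an invertible $Y$ with $YA=BY$, and perturb it. This fails because the limits may have more intertwiners than the approximants. Take $(c_k,c_k',\delta_k)=(k^{-1},0,k^{-2})$. Then $A_k,B_k\to0$, and $Y=I$ intertwines the limits. But an invertible element of $\Pi(c_k,c_k',\delta_k)$ has $b=-kg$, so its norm is at least $k|g|$, while its inverse has the entry $g^{-1}$; the product of the two norms is at least $k$. Normalizing the matrices does not help in general: for $k\ge2$ the matrices $A_k\oplus(1)$ and $B_k\oplus(1)$ have norm $1$ and a common limit, and their intertwiners are the matrices $W\oplus(w)$ with $W\in\Pi(c_k,c_k',\delta_k)$,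 because $1\notin\{0,\delta_k\}$.

The remedy is to take the limit of the \emph{spaces of intertwiners}. It has four steps.

\emph{The planes converge.} Scaling $(c_k,c_k',\delta_k)$ does not change \eqref{eq:model}, so we may assume these are unit vectors converging to a unit vector $(c,c',\delta)$, where now $\delta=0$ is possible. Let $\Pi$ be the plane defined by $cg+\delta b=c'h$.

\emph{The given similarity survives.} Along a subsequence $X_k\to X$ and $X_k^{-1}\to X'$, so $X'X=1$ and $X$ is invertible. By \eqref{eq:model} with $m=2$, $X=\begin{pmatrix}G&L\\0&H\end{pmatrix}$ with $cG+\delta L=c'H$, and $G,H$ are invertible.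

\emph{Cancellation in the limit.} The plane $\Pi$ contains an invertible $Y$. If $\delta\ne0$, take $g=h=1$ and $b=(c'-c)/\delta$. If $\delta=0$, then $cG=c'H$ with $G,H$ invertible and $(c,c')\ne(0,0)$, so $c$ and $c'$ are both nonzero, and $Y=\operatorname{diag}(c',c)$ works.

\emph{Return to finite $k$.} In the coordinates $(g,b,h)$ the Euclidean distance from $Y$ to $\Pi(c_k,c_k',\delta_k)$ is $|c_kg+\delta_kb-c_k'h|$, which tends to $0$. So there are $Y_k\in\Pi(c_k,c_k',\delta_k)$ with $Y_k\to Y$ and $Y_k^{-1}\to Y^{-1}$, which contradicts the failure of the bound $k$ for large $k$.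

Only the third step used the explicit form of the matrices. In general it must be replaced by a structural argument.

\section{Uniform cancellation for complex matrices}\label{sec:uniform}

\begin{proposition}\label{prop:uniform}
Let $n,p,m\ge1$, $a\ge0$ and $K\ge1$. There is a constant $\kappa<\infty$ with the following property. Let $(C_i)_{i\in I}\subset\mathbb M_p(\mathbb C)$ and $(A_i)_{i\in I},(B_i)_{i\in I}\subset\mathbb M_n(\mathbb C)$ be any families, and let $X\in\mathbb M_{ap+mn}(\mathbb C)$ be invertible with $\|X\|,\|X^{-1}\|\le K$ and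
\begin{equation}\label{eq:hyp}
X\bigl(C_i^{(a)}\oplus A_i^{(m)}\bigr)=\bigl(C_i^{(a)}\oplus B_i^{(m)}\bigr)X\qquad(i\in I).
\end{equation}
Then there is an invertible $Y\in\mathbb M_n(\mathbb C)$ with $YA_i=B_iY$ for all $i\in I$ and $\|Y\|,\|Y^{-1}\|\le\kappa$.
\end{proposition}

The limit of the spaces of intertwiners from $(A_i)$ to $(B_i)$ is only a vector space, and it is not presented as the space of intertwiners of limiting matrices, so Jordan form does not apply to it. What does pass to the limit is composition. We therefore collect all intertwiners among the three families into one algebra, the commutant of the matrices $C_i\oplus A_i\oplus B_i$, and take the limit of these algebras.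

\begin{lemma}\label{lem:limit}
Let $(E_k)$ be a sequence of subspaces of $\mathbb M_d(\mathbb C)$. After passing to a subsequence, there is a subspace $E$ such that
\begin{enumerate}
\item[(i)] if $W_k\in E_k$ and $W_k\to W$, then $W\in E$;
\item[(ii)] if $W\in E$, then there are $W_k\in E_k$ with $W_k\to W$.
\end{enumerate}
If the $E_k$ are subalgebras, then $E$ is a subalgebra.
\end{lemma}

\begin{proof}
Give $\mathbb M_d(\mathbb C)$ the Hilbert--Schmidt inner product, with norm $\|\cdot\|_2$; all norms on $\mathbb M_d(\mathbb C)$ define the same convergence. Let $Q_k$ be the orthogonal projection onto $E_k$. The operators $Q$ with $Q=Q^*=Q^2$ form a closed bounded subset of a finite-dimensional space; this is the compactness of the Grassmannians. So along a subsequence $Q_k\to Q$, the orthogonal projection onto a subspace $E$. In (i), $\|W_k-QW\|_2=\|Q_kW_k-QW\|_2\le\|W_k-W\|_2+\|(Q_k-Q)W\|_2\to0$, so $W=QW\in E$. In (ii), take $W_k=Q_kW\to QW=W$. If the $E_k$ are subalgebras and $W,W'\in E$, choose approximants $W_k,W_k'\in E_k$ by (ii); then $W_kW_k'\in E_k$ converges to $WW'$, which lies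 in $E$ by (i).
\end{proof}

The limit algebra need not be semisimple: the algebra spanned by $I$ and $\begin{pmatrix}0&1\\0&\delta\end{pmatrix}$ is isomorphic to $\mathbb C^2$ for $\delta\neq0$, and its limit as $\delta\to0$ is spanned by $I$ and a nilpotent. We need a cancellation theorem valid for arbitrary finite-dimensional algebras.

Let $E$ be a unital algebra over $\mathbb C$. A nonzero right $E$-module is \emph{indecomposable} if it is not the direct sum of two nonzero submodules. The \emph{Krull--Schmidt theorem} states that every right $E$-module $U$ of finite dimension over $\mathbb C$ is a finite direct sum of indecomposable modules, and that for each indecomposable $V$ the number $\operatorname{mult}_V(U)$ of summands isomorphic to $V$ does not depend on the decomposition. Consequently $\operatorname{mult}_V$ is additive on direct sums, and two finite-dimensional modules are isomorphic if and only if all their multiplicities agree. For $E=\mathbb C[t]$ this is the uniqueness of Jordan form.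

\begin{lemma}\label{lem:KS}
Let $E$ be a finite-dimensional unital algebra over $\mathbb C$, let $e_C,e_A,e_B\in E$ be idempotents, and let $a\ge0$, $m\ge1$. If
\[
(e_CE)^a\oplus(e_AE)^m\cong(e_CE)^a\oplus(e_BE)^m
\]
as right $E$-modules, then there are $Y\in e_BEe_A$ and $Z\in e_AEe_B$ with $ZY=e_A$ and $YZ=e_B$.
\end{lemma}

\begin{proof}
For every indecomposable $V$,
\[
a\operatorname{mult}_V(e_CE)+m\operatorname{mult}_V(e_AE)=a\operatorname{mult}_V(e_CE)+m\operatorname{mult}_V(e_BE).
\]
Since $m\ge1$, the modules $e_AE$ and $e_BE$ have the same multiplicities, so there is an isomorphism $\varphi:e_AE\to e_BE$. Put $Y=\varphi(e_A)\in e_BE$ and $Z=\varphi^{-1}(e_B)\in e_AE$. For $w\in e_AE$ we have $\varphi(w)=\varphi(e_Aw)=Yw$, and for $v\in e_BE$ we have $\varphi^{-1}(v)=\varphi^{-1}(e_Bv)=Zv$. Taking $w=e_A$ and $v=e_B$ gives $Y=Ye_A$ and $Z=Ze_B$, so $Y\in e_BEe_A$ and $Z\in e_AEe_B$. Finally $ZY=\varphi^{-1}(\varphi(e_A))=e_A$ and $YZ=\varphi(\varphi^{-1}(e_B))=e_B$.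
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:uniform}]
Suppose that no $\kappa$ works. Then for each $k\in\mathbb N$ there are families $(C_{k,i}),(A_{k,i}),(B_{k,i})$, $i\in I_k$, and a matrix $X_k$ as in the statement for which no $Y$ exists with the bound $\kappa=k$. We follow the four steps of Section~\ref{sec:model}.

\emph{The commutants converge.} Let $d=p+2n$ and $\mathbb C^d=\mathbb C^p\oplus\mathbb C^n\oplus\mathbb C^n$, with coordinate projections $e_C,e_A,e_B$. Put $D_{k,i}=C_{k,i}\oplus A_{k,i}\oplus B_{k,i}$, and let
\[
E_k=\{W\in\mathbb M_d(\mathbb C): WD_{k,i}=D_{k,i}W\text{ for all }i\in I_k\}.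
\]
This is a subalgebra containing $1,e_C,e_A,e_B$. For $u,v\in\{C,A,B\}$ we identify linear maps from the $v$-summand to the $u$-summand with elements of $e_u\mathbb M_d(\mathbb C)e_v$. Such an element $W$ lies in $E_k$ exactly when it intertwines the $v$-family with the $u$-family. For instance, if $W=e_BWe_A$, then $WD_{k,i}=WA_{k,i}$ and $D_{k,i}W=B_{k,i}W$. Since $e_u,e_v\in E_k$, the corner $e_uE_ke_v$ equals $E_k\cap e_u\mathbb M_d(\mathbb C)e_v$, and so it is the space of these intertwiners.

Pass to a subsequence as in Lemma~\ref{lem:limit}. The limit $E$ is a subalgebra, and it contains $1,e_C,e_A,e_B$ by (i).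

\emph{The given similarity survives.} Since $\|X_k\|,\|X_k^{-1}\|\le K$, along a further subsequence $X_k\to X$ and $X_k^{-1}\to X'$, and then $X'X=XX'=1$. Let $N=a+m$, and write matrices of size $ap+mn$ in $N\times N$ block form according to $(\mathbb C^p)^a\oplus(\mathbb C^n)^m$. For $1\le\alpha\le N$ put $s(\alpha)=t(\alpha)=C$ if $\alpha\le a$, and $s(\alpha)=A$, $t(\alpha)=B$ if $\alpha>a$. The $(\alpha,\beta)$ block of \eqref{eq:hyp} says that $(X_k)_{\alpha\beta}$ intertwines the family $s(\beta)$ with the family $t(\alpha)$, so $(X_k)_{\alpha\beta}\in e_{t(\alpha)}E_ke_{s(\beta)}$. Multiplying \eqref{eq:hyp} by $X_k^{-1}$ on both sides reverses the roles, so $(X_k^{-1})_{\beta\alpha}\in e_{s(\beta)}E_ke_{t(\alpha)}$. By (i),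
\[
X_{\alpha\beta}\in e_{t(\alpha)}Ee_{s(\beta)},\qquad X'_{\beta\alpha}\in e_{s(\beta)}Ee_{t(\alpha)},
\]
and $X'X=XX'=1$ becomes, inside $E$,
\[
\sum_\alpha X'_{\gamma\alpha}X_{\alpha\beta}=\delta_{\gamma\beta}\,e_{s(\beta)},\qquad
\sum_\beta X_{\gamma\beta}X'_{\beta\alpha}=\delta_{\gamma\alpha}\,e_{t(\alpha)},
\]
with $\delta_{\gamma\beta}$ the Kronecker symbol.

\emph{Cancellation in the limit.} The map $(w_\beta)_\beta\mapsto\bigl(\sum_\beta X_{\alpha\beta}w_\beta\bigr)_\alpha$ sends $\bigoplus_\beta e_{s(\beta)}E$ to $\bigoplus_\alpha e_{t(\alpha)}E$ and commutes with right multiplication by $E$. The last two identities show that the map defined in the same way by $X'$ is its inverse. Hence $(e_CE)^a\oplus(e_AE)^m\cong(e_CE)^a\oplus(e_BE)^m$, and Lemma~\ref{lem:KS} gives $Y\in e_BEe_A$ and $Z\in e_AEe_B$ with $ZY=e_A$, $YZ=e_B$. As an $n\times n$ matrix, $Y$ is invertible with inverse $Z$.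

\emph{Return to finite $k$.} By (ii) there are $W_k\in E_k$ with $W_k\to Y$. Put $Y_k=e_BW_ke_A\in e_BE_ke_A$. Then $Y_kA_{k,i}=B_{k,i}Y_k$ for all $i\in I_k$, and $Y_k\to e_BYe_A=Y$. The invertible matrices form an open set on which inversion is continuous, so for large $k$ in the subsequence $Y_k$ is invertible, $\|Y_k\|\le\|Y\|+1$ and $\|Y_k^{-1}\|\le\|Y^{-1}\|+1$. Once $k\ge\max(\|Y\|,\|Y^{-1}\|)+1$, this contradicts the choice of the $k$-th data.
\end{proof}

\begin{remark}
The families enter only through the subspaces $E_k$, which is why no assumption on the index set or on the norms of $C_i,A_i,B_i$ is needed. The bound $K$ is used to keep $X$ invertible in the limit, and $\kappa$ must depend on it, by Example~\ref{ex:pointwise} with $a=0$, $m=1$. That $n,p,a,m$ are fixed is used in both compactness arguments.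
\end{remark}

\section{From matrices to fields of matrices}\label{sec:fields}

Proposition~\ref{prop:uniform} gives, at almost every point $\omega$, a similarity $Y(\omega)$ with a bound independent of $\omega$. It remains to choose $Y(\omega)$ measurably. We recall the \emph{Kuratowski--Ryll-Nardzewski selection theorem}. Let $(\mathcal P,\mathfrak B)$ be a measurable space and $\mathcal Y$ a Polish space, and let $F$ assign to each $z\in\mathcal P$ a nonempty closed set $F(z)\subset\mathcal Y$. If $\{z:F(z)\cap U\ne\emptyset\}\in\mathfrak B$ for every open $U\subset\mathcal Y$, then there is a measurable $\psi:\mathcal P\to\mathcal Y$ with $\psi(z)\in F(z)$ for all $z$. We apply it not on $\Omega$, which has no topology, but on the space of all possible values of the data, where the measurability condition follows from compactness.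

\begin{proof}[Proof of Theorem~\ref{thm:families}]
If $\mathcal A=0$ there is nothing to prove. Otherwise $K=\max(\|X\|,\|X^{-1}\|)\ge1$; let $\kappa\ge1$ be a constant as in Proposition~\ref{prop:uniform} for $n,p,m,a,K$. Write $\mathcal A=\prod_j\mathcal A_j$ as in (F2). The components $X_j$ of $X$ satisfy $\|X_j\|,\|X_j^{-1}\|\le K$. If each summand admits $Y_j$ with $\|Y_j\|,\|Y_j^{-1}\|\le\kappa$, then $Y=(Y_j)$ has the required properties by (F3). So we may assume that $\mathcal A=L^\infty(\Omega,\mu)$ and $\|X\|,\|X^{-1}\|\le K$.

\emph{A universal selection.} Let $\mathcal Y$ be the set of invertible $Y\in\mathbb M_n(\mathbb C)$ with $\|Y\|,\|Y^{-1}\|\le\kappa$. It is the set of $Y$ with $\kappa^{-1}\|v\|\le\|Yv\|\le\kappa\|v\|$ for all $v\in\mathbb C^n$, hence closed and bounded, hence compact. Let $\mathcal Z=\mathbb M_n(\mathbb C)^{\mathbb N}\times\mathbb M_n(\mathbb C)^{\mathbb N}$ with the product topology, a Polish space. For $z=((A_i),(B_i))\in\mathcal Z$ put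
\[
F(z)=\{Y\in\mathcal Y: YA_i=B_iY\text{ for all }i\},
\]
a closed subset of $\mathcal Y$, and let $\mathcal P=\{z:F(z)\ne\emptyset\}$.

If $D\subset\mathcal Y$ is closed, then $\{z\in\mathcal Z:F(z)\cap D\ne\emptyset\}$ is closed. Indeed, let $z_l\to z$ and $Y_l\in F(z_l)\cap D$. A subsequence of $(Y_l)$ converges to some $Y\in D$, and each equation $YA_i=B_iY$ passes to the limit, so $Y\in F(z)\cap D$. In particular $\mathcal P$ is closed. An open set $U\subsetneq\mathcal Y$ is the union of the closed sets $\{Y:\operatorname{dist}(Y,\mathcal Y\setminus U)\ge1/l\}$, $l\in\mathbb N$, so $\{z\in\mathcal P:F(z)\cap U\ne\emptyset\}$ is a countable union of closed sets, hence Borel; for $U=\mathcal Y$ it is $\mathcal P$. The selection theorem gives a Borel map $\psi:\mathcal P\to\mathcal Y$ with $\psi(z)\in F(z)$.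

\emph{Composition with the data.} Choose measurable representatives of $R_i,S_i,T_i,X$ and $X^{-1}$. Each of the relations $X(R_i^{(a)}\oplus S_i^{(m)})=(R_i^{(a)}\oplus T_i^{(m)})X$, $XX^{-1}=1$, $\|X\|\le K$, $\|X^{-1}\|\le K$ holds pointwise off a null set, and there are countably many of them, so all hold off one measurable null set $\Omega_0$. For $\omega\notin\Omega_0$, Proposition~\ref{prop:uniform} says that $z(\omega)=((S_i(\omega)),(T_i(\omega)))$ lies in $\mathcal P$. The map $z$ is measurable, because the Borel $\sigma$-algebra of a countable product of second countable spaces is the product $\sigma$-algebra. Put $Y(\omega)=\psi(z(\omega))$ for $\omega\notin\Omega_0$ and $Y(\omega)=I$ on $\Omega_0$. Then $Y$ and $\omega\mapsto Y(\omega)^{-1}$ are measurable and bounded by $\kappa$, and $YS_i=T_iY$ almost everywhere for every $i$.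
\end{proof}

Countability of the families was used to obtain the single null set $\Omega_0$ and to make $\mathcal Z$ metrizable and $z$ measurable.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By (F1), $\mathcal M\cong\mathbb M_n(\mathcal A)$ with $\mathcal A$ abelian, and then $\mathbb M_2(\mathcal M)\cong\mathbb M_{2n}(\mathcal A)$. If $S\oplus S\sim T\oplus T$, apply Theorem~\ref{thm:families} with $a=0$, $m=2$, $p=1$, $R_i=0$, $S_i=S$ and $T_i=T$. The converse was noted at the start of Section~\ref{sec:intro}.
\end{proof}

\section{Algebras of unbounded degree}\label{sec:unbounded}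

To prove Theorem~\ref{thm:typeI} we need pairs of matrices of growing size whose doubles are similar with a fixed bound, while every similarity between the matrices themselves is badly conditioned.

\begin{proposition}\label{prop:blocks}
There are integers $N_k\ge1$ and matrices $A_k,B_k\in\mathbb M_{2N_k}(\mathbb C)$, $k\ge10$, with the following properties.
\begin{enumerate}
\item[(a)] $\|A_k\|,\|B_k\|\le730$. The matrices $A_k$ and $B_k$ have the same spectrum, contained in $[0,1/10]$, and the spectra for different $k$ are disjoint.
\item[(b)] There is an invertible $X_k$ with $X_k(A_k\otimes I_2)=(B_k\otimes I_2)X_k$ and $\|X_k\|,\|X_k^{-1}\|\le5833$.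
\item[(c)] If $K\ge1$ and $Y$ is invertible with $YA_k=B_kY$ and $\|Y\|,\|Y^{-1}\|\le K$, then $k\le2K^2$.
\end{enumerate}
\end{proposition}

The mechanism is visible in \eqref{eq:model}. Take $c=1$, $c'=\varepsilon=\pm1$ and $\delta>0$ small. An intertwiner of norm at most $K$ has $|\varepsilon h-g|=\delta|b|\le K\delta$: a small spectral gap forces two diagonal entries to agree up to a prescribed sign. We link many such constraints along a graph. Its vertices are points $x$ of a fine net on the sphere $\mathbb S^2\subset\mathbb R^3$, one from each antipodal pair, and the sign $\varepsilon_{xy}$ records whether $x$ is close to $y$ or to $-y$. The constraints then say that the diagonal entries $g_x$ are the values of an odd function on $\mathbb S^2$ that oscillates little at the scale of the net and stays away from $0$. The \emph{Borsuk--Ulam theorem} states that every continuous odd map $\mathbb S^2\to\mathbb R^2\cong\mathbb C$ has a zero, and this is the obstruction. For the doubles the entries are $2\times2$ matrices, and an odd map from $\mathbb S^2$ to invertible $2\times2$ matrices exists: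
\[
G(x)=\begin{pmatrix}x_3&x_1-ix_2\\x_1+ix_2&-x_3\end{pmatrix}\qquad(x\in\mathbb R^3),
\]
the combination of the Pauli matrices with coefficients $x_1,x_2,x_3$. It is real-linear in $x$ and self-adjoint. Moreover $G(x)^2=|x|^2I_2$, since the diagonal entries of the square are $x_3^2+x_1^2+x_2^2$ and the off-diagonal terms cancel; hence $\|G(x)\|=|x|$. A circle would not do in place of $\mathbb S^2$, since $z\mapsto z$ is an odd map $\mathbb S^1\to\mathbb C$ without zeros.

We use the \emph{Schur test} in this form: if a block matrix $W=(W_{xy})$ has blocks of norm at most $\beta$ and at most $r$ nonzero blocks in each row and each column, then $\|W\|\le\beta r$. Indeed, summing over the positions of nonzero blocks, $|\langle W\xi,\eta\rangle|\le\beta\sum\|\xi_y\|\|\eta_x\|\le\beta\bigl(\sum\|\xi_y\|^2\bigr)^{1/2}\bigl(\sum\|\eta_x\|^2\bigr)^{1/2}\le\beta r\|\xi\|\|\eta\|$.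

\begin{proof}[Proof of Proposition~\ref{prop:blocks}]
Fix $k\ge10$ and put $\delta=1/k$.

\emph{The signed graph.} For $x,y\in\mathbb S^2$ let $\rho(x,y)=\min(|x-y|,|x+y|)$. If a set $D\subset\mathbb S^2$ has $\rho(x,y)\ge\delta$ for distinct $x,y\in D$, then the open balls of radius $\delta/2$ about its points are disjoint and lie in the ball of radius $1+\delta/2$, so $|D|\le(2k+1)^3$. Let $D_k$ be such a set of maximal cardinality $N_k$. Since $\rho(x,-x)=0$, the sets $D_k$ and $-D_k$ are disjoint. By maximality,
\begin{equation}\label{eq:net}
\text{every }z\in\mathbb S^2\text{ has }|z-u|<\delta\text{ for some }u\in D_k\cup(-D_k),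
\end{equation}
for otherwise $z$ could be added to $D_k$.

Call $x,y\in D_k$ \emph{neighbors} if $\rho(x,y)\le4\delta$; each $x$ is its own neighbor. Since $|x-y|^2+|x+y|^2=4$ and $4\delta\le0.4<\sqrt2$, at most one of $|x-y|$, $|x+y|$ is at most $4\delta$. So for neighbors there is a unique sign $\varepsilon_{xy}$ with $|x-\varepsilon_{xy}y|\le4\delta$, and $\varepsilon_{xy}=\varepsilon_{yx}$, $\varepsilon_{xx}=1$. Each $x$ has at most $9^3=729$ neighbors: the points $\varepsilon_{xy}y$ are at mutual distance at least $\delta$, so the open balls of radius $\delta/2$ about them are disjoint and lie in the ball of radius $9\delta/2$ about $x$.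

\emph{The matrices.} For $x\in D_k$ choose $\lambda_x\in[0,\delta/4]$ and $\theta_x\in[3\delta/4,\delta]$ (they depend on $k$ as well) so that all these numbers, for all $k\ge10$ and all $x\in D_k$, are pairwise distinct. This is possible by induction, as each choice must avoid finitely many values. Then
\begin{equation}\label{eq:gap}
\delta/2\le\theta_y-\lambda_x\le\delta\qquad(x,y\in D_k).
\end{equation}
Let $\Lambda=\operatorname{diag}(\lambda_x)$ and $\Theta=\operatorname{diag}(\theta_x)$. Let $\Gamma_{xy}=1$ and $\Gamma^\varepsilon_{xy}=\varepsilon_{xy}$ if $x,y$ are neighbors, and $\Gamma_{xy}=\Gamma^\varepsilon_{xy}=0$ otherwise. Define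
\[
A_k=\begin{pmatrix}\Lambda&\Gamma\\0&\Theta\end{pmatrix},\qquad B_k=\begin{pmatrix}\Lambda&\Gamma^\varepsilon\\0&\Theta\end{pmatrix}.
\]

(a) Both matrices are triangular with diagonal entries $\lambda_x,\theta_x\in[0,\delta]$, which gives the statements on spectra. By the Schur test, $\|\Gamma\|,\|\Gamma^\varepsilon\|\le729$, so the norms are at most $\delta+729\le730$.

(b) View elements of $\mathbb M_{2N_k}(\mathbb C)\otimes\mathbb M_2(\mathbb C)$ as matrices of $2\times2$ blocks. Let $\mathbf G=\operatorname{diag}(G(x))_{x\in D_k}$, a self-adjoint matrix with $\mathbf G^2=1$, and look for $X_k=\begin{pmatrix}\mathbf G&L\\0&\mathbf G\end{pmatrix}$. As $\mathbf G$ commutes with $\Lambda\otimes I_2$ and $\Theta\otimes I_2$, the relation $X_k(A_k\otimes I_2)=(B_k\otimes I_2)X_k$ reduces to its upper right corner, whose $(x,y)$ block is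
\[
G(x)\Gamma_{xy}+L_{xy}\theta_y=\lambda_xL_{xy}+\Gamma^\varepsilon_{xy}G(y).
\]
This is solved by $L_{xy}=0$ if $x,y$ are not neighbors, and otherwise by
\[
L_{xy}=\frac{\varepsilon_{xy}G(y)-G(x)}{\theta_y-\lambda_x}=\frac{G(\varepsilon_{xy}y-x)}{\theta_y-\lambda_x}.
\]
The lower bound in \eqref{eq:gap} gives $\|L_{xy}\|\le4\delta/(\delta/2)=8$, so $\|L\|\le8\cdot729=5832$ by the Schur test. Multiplying out with $\mathbf G^2=1$ shows that $X_k^{-1}=\begin{pmatrix}\mathbf G&-\mathbf GL\mathbf G\\0&\mathbf G\end{pmatrix}$. Since $\|\mathbf G\|=1$, both $X_k$ and $X_k^{-1}$ have norm at most $1+5832$.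

(c) Write $Y=\begin{pmatrix}g&b\\w&h\end{pmatrix}$ with $N_k\times N_k$ blocks. Then $YA_k=B_kY$ reads
\[
\begin{pmatrix}g\Lambda&g\Gamma+b\Theta\\w\Lambda&w\Gamma+h\Theta\end{pmatrix}
=\begin{pmatrix}\Lambda g+\Gamma^\varepsilon w&\Lambda b+\Gamma^\varepsilon h\\ \Theta w&\Theta h\end{pmatrix}.
\]
The lower left corner gives $w_{xy}(\lambda_y-\theta_x)=0$, so $w=0$. Then $g\Lambda=\Lambda g$ and $h\Theta=\Theta h$, and since $\Lambda$ and $\Theta$ have distinct diagonal entries, $g=\operatorname{diag}(g_x)$ and $h=\operatorname{diag}(h_x)$. The inverse of the block triangular matrix $Y$ has upper left corner $g^{-1}$, so $|g_x|\ge1/K$ for all $x$. For neighbors $x,y$ the upper right corner gives $b_{xy}(\theta_y-\lambda_x)=\varepsilon_{xy}h_y-g_x$. Since $|b_{xy}|\le K$, the upper bound in \eqref{eq:gap} yields $|\varepsilon_{xy}h_y-g_x|\le K\delta$. For $x=y$ this reads $|h_y-g_y|\le K\delta$, and therefore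
\begin{equation}\label{eq:osc}
|\varepsilon_{xy}g_y-g_x|\le2K\delta\qquad\text{for neighbors }x,y.
\end{equation}

Define $f$ on $\widetilde D=D_k\cup(-D_k)$ by $f(x)=g_x$ and $f(-x)=-g_x$ for $x\in D_k$. Then $f$ is odd and $|f|\ge1/K$. Let $u=sx$ and $u'=s'y$ with $x,y\in D_k$, $s,s'\in\{\pm1\}$ and $|u-u'|<4\delta$. Then $|x-ss'y|<4\delta$, so $x,y$ are neighbors with $\varepsilon_{xy}=ss'$, and \eqref{eq:osc} gives
\begin{equation}\label{eq:osc2}
|f(u)-f(u')|=|g_x-ss'g_y|\le2K\delta .
\end{equation}
To apply the Borsuk--Ulam theorem we average $f$ to a continuous function. For $u\in\widetilde D$ and $z\in\mathbb S^2$ let $\phi_u(z)=\max(0,2\delta-|z-u|)$, and put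
\[
\Phi(z)=\frac{\sum_{u\in\widetilde D}\phi_u(z)f(u)}{\sum_{u\in\widetilde D}\phi_u(z)}.
\]
The denominator is positive by \eqref{eq:net}, so $\Phi:\mathbb S^2\to\mathbb C$ is continuous. Since $\phi_u(-z)=\phi_{-u}(z)$ and $f(-u)=-f(u)$, the substitution $u\mapsto-u$ shows $\Phi(-z)=-\Phi(z)$. So $\Phi(z_0)=0$ for some $z_0$. Fix $u_0$ with $\phi_{u_0}(z_0)>0$. Every $u$ with $\phi_u(z_0)>0$ has $|u-u_0|<4\delta$, so by \eqref{eq:osc2} the number $0=\Phi(z_0)$ is a convex combination of numbers within $2K\delta$ of $f(u_0)$. Hence $1/K\le|f(u_0)|\le2K\delta$, that is, $k\le2K^2$.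
\end{proof}

For each $k$ the matrices $A_k$ and $B_k$ are similar, having the same $2N_k$ distinct eigenvalues; the obstruction concerns only the norms.

\begin{remark}
Take $a=0$, $m=2$, $K=5833$ and a one-element index set in Proposition~\ref{prop:uniform}. The constant $\kappa$ is finite for each $n$, but for $n=2N_k$ parts (b) and (c) force $k\le2\kappa^2$. So $\kappa$ cannot be bounded independently of $n$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:typeI}]
(2)$\Rightarrow$(1). Let $\mathcal M=\prod_j\mathcal M_j$ be a finite direct sum of algebras of finite type $\mathrm I_{n_j}$. By (F3), a similarity between $S\oplus S$ and $T\oplus T$ gives one in each $\mathbb M_2(\mathcal M_j)$. Theorem~\ref{thm:main} gives invertible $Y_j\in\mathcal M_j$ with $Y_jS_jY_j^{-1}=T_j$, and $(Y_j)$ is invertible because there are finitely many summands.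

(1)$\Rightarrow$(2). Assume that (2) fails. We place the blocks of Proposition~\ref{prop:blocks} in orthogonal corners of $\mathcal M$.

\emph{The corners.} In the decomposition (F1), either some nonzero summand has $\nu$ infinite, or there are nonzero summands for infinitely many finite $\nu$. In the first case the summand is $B(H)\mathbin{\bar\otimes}\mathcal A$ with $\dim H$ infinite and $\mathcal A\ne0$. Choose orthogonal subspaces $H_k\subset H$ with $\dim H_k=2N_k$ for $k\ge10$, let $P_k$ be the projection onto $H_k$ tensored with $1$, and put $\mathcal A_k=\mathcal A$. In the second case choose distinct integers $n_k\ge2N_k$ for which there is a nonzero summand $\mathbb M_{n_k}(\mathcal A_k)$, and let $P_k$ be the sum of its first $2N_k$ diagonal matrix units. In both cases the $P_k$ are orthogonal projections in $\mathcal M$ with $P_k\mathcal MP_k\cong\mathbb M_{2N_k}(\mathcal A_k)$, where $\mathcal A_k\ne0$ is abelian, and we regard $\mathbb M_{2N_k}(\mathbb C)\subset P_k\mathcal MP_k$ as the matrices with scalar entries.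

\emph{The operators.} Let $J=\{10,11,\dots\}\cup\{\infty\}$, $P_\infty=1-\sum_{k<\infty}P_k$, $A_\infty=B_\infty=2P_\infty$ and $X_\infty=P_\infty\otimes I_2$. The value $2$ is chosen outside all spectra in (a). By (a), (b) and (F3),
\[
S=\sum_{k\in J}A_k,\qquad T=\sum_{k\in J}B_k,\qquad X=\sum_{k\in J}X_k
\]
define elements $S,T\in\mathcal M$ and an invertible $X\in\mathcal M\otimes\mathbb M_2(\mathbb C)=\mathbb M_2(\mathcal M)$, with $\|X\|,\|X^{-1}\|\le5833$ and $X(S\oplus S)X^{-1}=T\oplus T$.

\emph{A similarity must respect the corners.} Suppose $Y\in\mathcal M$ is invertible with $YS=TY$, and let $K=\max(1,\|Y\|,\|Y^{-1}\|)$. Let $k\ne l$ in $J$ and $W=P_kYP_l$. Since $SP_l=P_lS=A_l$ and $P_kT=TP_k=B_k$, we get $WA_l=B_kW$, and hence $Wq(A_l)=q(B_k)W$ for every polynomial $q$, evaluated in the corners with units $P_l$ and $P_k$. Let $q$ be the characteristic polynomial of $A_l$ if $l<\infty$, and $q(t)=t-2$ if $l=\infty$. Then $q(A_l)=0$, so $q(B_k)W=0$. If $k<\infty$, no eigenvalue of the scalar matrix $B_k$ is a root of $q$, by (a), so $q(B_k)$ is invertible in $P_k\mathcal MP_k$. If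 $k=\infty$, then $q(B_k)=q(2)P_\infty$ with $q(2)\ne0$. In both cases $W=0$. Since $\sum_{l\in J}P_l=1$ strongly, $YP_k=P_kYP_k=P_kY$ for all $k$.

\emph{Reduction to scalars.} Let $k<\infty$. As $Y$ commutes with $P_k$, so does $Y^{-1}$. Thus $Y_k=P_kYP_k$ is invertible in $P_k\mathcal MP_k\cong\mathbb M_{2N_k}(\mathcal A_k)$ with inverse $P_kY^{-1}P_k$, both have norm at most $K$, and $Y_kA_k=B_kY_k$. The nonzero unital commutative $C^*$-algebra $\mathcal A_k$ has a character $\chi$. Applied entrywise, $\chi$ gives a unital $*$-homomorphism $\mathbb M_{2N_k}(\mathcal A_k)\to\mathbb M_{2N_k}(\mathbb C)$, which is contractive and fixes the scalar matrices. The image of $Y_k$ satisfies the hypotheses of Proposition~\ref{prop:blocks}(c) with the constant $K$, so $k\le2K^2$. This holds for every integer $k\ge10$, which is absurd. Hence $S\not\sim T$ in $\mathcal M$, and (1) fails.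
\end{proof}

\begin{thebibliography}{1}
\bibitem{JMSZ} Chunlan Jiang, Minghui Ma, Rui Shi, Yuanhang Zhang, \emph{The Ulam--Kaplansky problem in operator algebras}, arXiv:2607.20593 (2026).
\end{thebibliography}
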